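\title{Generic $T$-adic and $\pi_m$-adic Newton polygons of exponential sums can differ}

\begin{abstract}
To a Laurent polynomial $f$ over $\mathbb{F}_{p^a}$ with exponents in an integral polytope $\triangle\subset\mathbb{R}^n$ one attaches a $C$-function $C_f(s,T)$ with coefficients in $\mathbb{Z}_p[[T]]$. Its specialization at $T=\pi_m=\zeta_{p^m}-1$ is the $C$-function of the exponential sums of order $p^m$ attached to $f$. We consider the question whether, for all primes $p$ larger than a bound depending only on $\triangle$, the generic $T$-adic Newton polygon of $C_f(s,T)$ exists and coincides with the generic Newton polygon of $C_f(s,\pi_m)$ for all $m\ge1$. We show that the answer is no in every dimension $n\ge2$. For the triangle with vertices $(0,0)$, $(13,-2)$, $(0,1)$ and its higher-dimensional analogues, and for every prime $p\equiv10\pmod{13}$ with $p\ge101$, the $T$-adic polygon of a generic $f$ differs from its $\pi_m$-adic polygon for every $m\ge1$. The cause is a coefficient of a factor of $C_f(s,T)$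 whose leading term in $T$ is, for generic $f$, nonzero but divisible by $p$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{$T$-adic exponential sums}

Fix an integer $n\ge1$ and an integral convex polytope $\triangle\supsetneq\{0\}$ in $\mathbb{R}^n$, and let $I$ be the set of vertices of $\triangle$ different from the origin. For a prime $p$ and an integer $a\ge1$ put $q=p^a$. Let $W$ be the ring scheme of Witt vectors, $\mathbb{Z}_q=W(\mathbb{F}_q)$ and $\mathbb{Q}_q=\mathbb{Z}_q[1/p]$. We consider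
\[
f(x)=\sum_{u\in\triangle\cap\mathbb{Z}^n}(a_ux^u,0,0,\dots)\in W\bigl(\mathbb{F}_q[x_1^{\pm1},\dots,x_n^{\pm1}]\bigr),\qquad a_u\in\mathbb{F}_q,\quad\prod_{u\in I}a_u\neq0,
\]
where $x^u=x_1^{u_1}\cdots x_n^{u_n}$. A Witt vector $(z,0,0,\dots)$ with $z\in\mathbb{F}_{q^k}$ is the Teichm\"uller lift $\hat z\in\mathbb{Z}_{q^k}$, the unique lift of $z$ with $\hat z^{\,q^k}=\hat z$. So the value of $f$ at a point $x\in(\mathbb{F}_{q^k}^\times)^n$ is $f(x)=\sum_u\hat a_u\hat x^u\in\mathbb{Z}_{q^k}$. We abbreviate $f=\sum_ua_ux^u$, with this meaning.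

For a variable $T$ and $z\in\mathbb{Z}_p$ we have $(1+T)^z=\sum_i\binom zi T^i\in\mathbb{Z}_p[[T]]$. The \emph{$T$-adic exponential sum} and the \emph{$C$-function} of $f$ are
\begin{gather*}
S_f(k,T)=\sum_{x\in(\mathbb{F}_{q^k}^\times)^n}(1+T)^{\mathrm{Tr}_{\mathbb{Z}_{q^k}/\mathbb{Z}_p}(f(x))}\in\mathbb{Z}_p[[T]],\\
C_f(s,T)=C_f(s,T;\mathbb{F}_q)=\exp\Bigl(\sum_{k=1}^\infty-(q^k-1)^{-n}S_f(k,T)\frac{s^k}{k}\Bigr).
\end{gather*}
It is known that $C_f(s,T)\in1+s\mathbb{Z}_p[[T]][[s]]$, and that $C_f(s,T)$ is entire in $s$ over the $T$-adically complete field $\mathbb{Q}_p((T))$. For $m\ge1$ let $\zeta_{p^m}$ be a primitive $p^m$-th root of unity and $\pi_m=\zeta_{p^m}-1$. Under $T\mapsto\pi_m$ the map $z\mapsto(1+T)^z$ becomes the character $z\mapsto\zeta_{p^m}^z$ of order $p^m$, so $C_f(s,\pi_m)$ is the $C$-function of the exponential sums $S_f(k,\pi_m)$ of order $p^m$. The single series $C_f(s,T)$ thus carries the sums of all $p$-power orders at once; for $m=1$ these are the classical exponential sums of $f$ over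 finite fields.

The element $\pi_m$ is a uniformizer of $\mathbb{Q}_p(\zeta_{p^m})$, and $\mathrm{ord}_{\pi_m}(p)=p^{m-1}(p-1)$. Put
\[
\nu_T=\tfrac1a\,\mathrm{ord}_T\ \text{ on }\mathbb{Q}_p((T)),\qquad\nu_m=\tfrac1a\,\mathrm{ord}_{\pi_m}\ \text{ on }\mathbb{Q}_p(\zeta_{p^m}).
\]
The \emph{absolute Newton polygon} of $C_f(s,T;\mathbb{F}_{p^a})$ is its Newton polygon for $\nu_T$, that is, its $T^a$-adic Newton polygon; the absolute Newton polygon of $C_f(s,\pi_m;\mathbb{F}_{p^a})$ is its Newton polygon for $\nu_m$. (Newton polygons are recalled in Section~\ref{sec:prelim}.)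

Let $\mathcal{X}_p$ be the open subvariety $\prod_{u\in I}a_u\ne0$ of the affine space over $\mathbb{F}_p$ with coordinates $(a_u)_{u\in\triangle\cap\mathbb{Z}^n}$. Each $f$ over $\mathbb{F}_{p^a}$ is a point of $\mathcal{X}_p(\mathbb{F}_{p^a})$. A polygon $\Pi$ is the absolute Newton polygon \emph{for generic $f$} if there is a nonempty Zariski open $U\subset\mathcal{X}_p$, defined over $\mathbb{F}_p$, such that the absolute Newton polygon equals $\Pi$ for every $a\ge1$ and every $f\in U(\mathbb{F}_{p^a})$. It is known that for each $p$ and each $m\ge1$ the absolute Newton polygon of $C_f(s,\pi_m)$ is constant for generic $f$ in this sense; this is the \emph{generic Newton polygon} of $C_f(s,\pi_m)$. If the absolute Newton polygon of $C_f(s,T)$ is constant for generic $f$, it is called the generic Newton polygon of $C_f(s,T)$.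

\subsection{The question}

The following question comes from \cite{LLN}.

\medskip
\noindent\textbf{Question.} \emph{Is there a bound $p_0$, depending only on $\triangle$ (and not on $m$ or $a$), such that for every prime $p>p_0$ the following hold?}
\begin{enumerate}
\item[(i)] \emph{The absolute Newton polygon of $C_f(s,T)$ is constant for generic $f$.}
\item[(ii)] \emph{The generic Newton polygon of $C_f(s,\pi_m)$ is independent of $m\ge1$ and coincides with the generic Newton polygon of $C_f(s,T)$.}
\end{enumerate}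
\medskip

The two kinds of polygons are linked by one elementary remark. Let $c=\sum_{i\ge d}c_iT^i\in\mathbb{Z}_p[[T]]$ with $c_d\ne0$. In $c(\pi_m)$ the terms with $i>d$ have $\pi_m$-order at least $d+1$, and so has $c_d\pi_m^d$ if $p\mid c_d$. Hence
\begin{equation}\label{eq:spec}
\mathrm{ord}_{\pi_m}c(\pi_m)\ge d,\qquad\text{with equality if and only if }c_d\in\mathbb{Z}_p^\times .
\end{equation}
Applied to the coefficients of $C_f(s,T)$ as a series in $s$, this says that the $\pi_m$-adic polygon lies on or above the $T$-adic one, and that the two coincide exactly when, at each vertex of the $T$-adic polygon, the leading $T$-coefficient is a $p$-adic unit. This condition does not involve $m$. In the cases computed below the leading coefficient is the norm of the value at $(\hat a_u)$ of a polynomial with rational coefficients. A fixed nonzero polynomial over $\mathbb{Q}$ has nonzero reduction modulo all large $p$, and away from the zeros of the reduction its values at Teichm\"uller points are units. One is therefore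 led to guess that the answer to the Question is yes. The weak point of this argument is the word ``fixed'': the polynomial depends on $p$, and nothing prevents all of its coefficients from being divisible by $p$ while some are nonzero. We exhibit a triangle for which this happens for infinitely many $p$.

\subsection{The result}

Let $V_1=(13,-2)$ and $V_2=(0,1)$ in $\mathbb{Z}^2$, and $\triangle_2=\mathrm{conv}\{0,V_1,V_2\}$. For $n\ge3$ let $\triangle_n=\mathrm{conv}(\triangle_2\times\{0\},e_3,\dots,e_n)$, with $e_j$ the standard basis vectors of $\mathbb{R}^n$. For $n=2$ the family is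
\[
f=a_0+b_1x^{13}y^{-2}+b_2y+c_1x+c_2x^2+c_3x^3+c_4x^4+c_5x^7y^{-1}+c_6x^8y^{-1},\qquad b_1b_2\ne0 .
\]

\begin{theorem}\label{thm:main}
Let $n\ge2$, $\triangle=\triangle_n$, and let $p\equiv10\pmod{13}$ be a prime with $p\ge101$. There is a nonempty open $U\subset\mathcal{X}_p$ defined over $\mathbb{F}_p$ such that for all $a\ge1$, all $f\in U(\mathbb{F}_{p^a})$ and all $m\ge1$, the absolute Newton polygons of $C_f(s,\pi_m)$ and $C_f(s,T)$ are different.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $n$, $\triangle$ and $p$ be as in Theorem~\ref{thm:main}. Either \textup{(i)} fails, or the generic Newton polygon of $C_f(s,T)$ differs from the generic Newton polygon of $C_f(s,\pi_m)$ for every $m\ge1$. In particular, for every $n\ge2$ the Question has a negative answer for $\triangle=\triangle_n$.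
\end{corollary}

\begin{proof}
Suppose that (i) holds and fix $m$. Let $U_T$ and $U_m$ be nonempty open sets on which the $T$-adic and the $\pi_m$-adic polygons are the generic ones. Since $\mathcal{X}_p$ is irreducible, $U\cap U_T\cap U_m$ is a nonempty open set, so it has a point $f$ over some $\mathbb{F}_{p^a}$. The two polygons of this $f$ are the generic ones, and they differ by Theorem~\ref{thm:main}. Thus (i) and (ii) cannot both hold for $p$. By Dirichlet's theorem there are infinitely many primes $p\equiv10\pmod{13}$, so no bound $p_0$ exists.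
\end{proof}

We make no claim about the Question for $n=1$, nor about whether the generic polygons of the $C_f(s,\pi_m)$ agree among themselves.

\subsection{Plan of the proof}

A trace formula (Section~\ref{sec:trace}) writes $C_f(s,T)$ as a product of Fredholm determinants with coefficients in $\mathbb{Z}_p[[T]]$, one for each face of the cone over $\triangle$. We study the factor $C^\circ=\sum_kc_ks^k$ of the cone over $\triangle_2$, and in it the coefficient $c_{12}$. Put $E=(145(p-1)+21)/13$. There are three steps.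
\begin{enumerate}
\item[(a)] At $T=\pi_1$ the sums are classical, and Deligne's theorem forces a symmetry of the slopes which gives $\nu_1(c_{12}(\pi_1))\ge E+1$ for every $f$ (Section~\ref{sec:m1}).
\item[(b)] The coefficient of $T^{aE}$ in $c_{12}$ is the norm of $\mathcal{H}(\hat a)$ for an explicit polynomial $\mathcal{H}$ over $\mathbb{Q}$, all lower coefficients vanish, and $\mathcal{H}\ne0$ (Sections~\ref{sec:lead} and~\ref{sec:H}). Hence $\nu_T(c_{12})=E$ for generic $f$.
\item[(c)] By \eqref{eq:spec} and (a), the leading coefficient in (b) is divisible by $p$, so $\nu_m(c_{12}(\pi_m))>E$ for all $m$. A supporting line of suitable slope detects this in the polygon of $C_f$ (Section~\ref{sec:proof}).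
\end{enumerate}
Section~\ref{sec:examples} carries out the three steps by hand for one special cubic polynomial in one variable. Throughout, $P=p-1$, so that $\nu_1(q)=P$ for every $a$.

\section{Newton polygons and two reductions}\label{sec:prelim}

Let $\nu$ be a valuation for which a field $\mathbb{K}$ is complete. A series $F=\sum_kF_ks^k\in1+s\mathbb{K}[[s]]$ is \emph{entire} if $\nu(F_k)/k\to\infty$. Its \emph{Newton polygon} $\mathrm{NP}_F$ is the lower convex hull of the points $(k,\nu(F_k))$. Its \emph{slopes} form a multiset in which the slope of a side occurs as often as the horizontal length of that side. We use the following standard facts.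
\begin{enumerate}
\item[(N1)] $\mathrm{NP}_F(k)$ is the sum of the $k$ smallest slopes, and $\mathrm{NP}_F(k)\le\nu(F_k)$. If $h$ is a convex sequence with $\nu(F_k)\ge h(k)$ for all $k$, then $\mathrm{NP}_F(k)\ge h(k)$, and so the sum of any $k$ members of the multiset of slopes is at least $h(k)$.
\item[(N2)] If $F=\prod_j(1-\xi_js)$ is a finite product, or an infinite product with $\nu(\xi_j)\to\infty$, with $\xi_j\neq 0$ in a finite extension of $\mathbb{K}$, then the slopes of $F$ are the $\nu(\xi_j)$.
\item[(N3)] For $\lambda\in\mathbb{R}$ let $\mathcal{G}_\lambda(F)=\min_k(\nu(F_k)-\lambda k)$. This is the height at $0$ of the supporting line of slope $\lambda$, so it is finite and depends only on $\mathrm{NP}_F$. It is additive: $\mathcal{G}_\lambda(FF')=\mathcal{G}_\lambda(F)+\mathcal{G}_\lambda(F')$ (Gauss's lemma).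
\end{enumerate}

We shall need the integrality of $C_f$ for several polytopes, and also the identity behind it, so we recall the proof.

\begin{lemma}\label{lem:int}
Let $Z_f(s,T)=\exp\bigl(-\sum_kS_f(k,T)s^k/k\bigr)$. Then $Z_f$ and $C_f$ lie in $1+s\mathbb{Z}_p[[T]][[s]]$, $Z_f(s,\pi_1)\in1+s\mathbb{Z}[\zeta_p][[s]]$, and
\begin{equation}\label{eq:CZ}
C_f(s,T)=\prod_{j\ge0}Z_f(q^js,T)^{(-1)^n\binom{n+j-1}{j}} .
\end{equation}
\end{lemma}

\begin{proof}
A closed point $x$ of degree $d_x$ of the torus $\mathbb{G}_m^n$ over $\mathbb{F}_q$ gives $d_x$ conjugate points over $\mathbb{F}_{q^k}$ whenever $d_x\mid k$, and each contributes $(1+T)^{z_xk/d_x}$ to $S_f(k,T)$, where $z_x\in\mathbb{Z}_p$ is the trace of $f(x)$ from $\mathbb{Z}_{q^{d_x}}$. Therefore $Z_f=\prod_x\bigl(1-(1+T)^{z_x}s^{d_x}\bigr)$, which gives the statements on $Z_f$. Formula \eqref{eq:CZ} follows from the $p$-adic expansion $(q^k-1)^{-n}=(-1)^n\sum_{j\ge0}\binom{n+j-1}{j}q^{jk}$. The product converges in $1+s\mathbb{Z}_p[[T]][[s]]$ because $Z_f(q^js,T)\equiv1\pmod{q^j}$.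
\end{proof}

\emph{The constant term may be taken to be zero.} Let $z_0=\mathrm{Tr}_{\mathbb{Z}_q/\mathbb{Z}_p}(\hat a_0)$. Then $S_f(k,T)=(1+T)^{kz_0}S_{f-a_0}(k,T)$, so $C_f(s,T)=C_{f-a_0}((1+T)^{z_0}s,T)$. The factor $(1+T)^{z_0}$ has $\nu_T=0$, and its value at $\pi_m$ is a root of unity, so no polygon changes. From now on $a_0=0$.

\section{The trace formula for a simplex}\label{sec:trace}

In this section $\triangle=\mathrm{conv}\{0,V_1,\dots,V_n\}$ with linearly independent $V_i\in\mathbb{Z}^n$; the polytopes $\triangle_n$ are of this form. Let $\mathcal{C}=\sum_i\mathbb{R}_{\ge0}V_i$ be the cone over $\triangle$ and $\deg$ the linear form with $\deg V_i=1$. Then $\triangle=\{u\in\mathcal{C}:\deg u\le1\}$, and $\mathcal{C}$ contains finitely many lattice points of bounded degree. The faces of $\mathcal{C}$ are the cones $\sigma$ spanned by subsets of $\{V_1,\dots,V_n\}$, including $\{0\}$ and $\mathcal{C}$. If $u,w\in\mathcal{C}$ and $u+w\in\sigma$, then $u,w\in\sigma$. Each point of $\mathcal{C}$ lies in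 the relative interior of exactly one face; let $M_\sigma$ be the set of lattice points in the relative interior of $\sigma$.

We want to write $(1+T)^{\mathrm{Tr}(f(x))}$ as a product of Frobenius conjugates of one series in $x$ whose coefficients are $T$-adically small. Since only $T$-adic convergence is required, the ordinary exponential will do; the price is denominators, and we recover integrality afterwards from Lemma~\ref{lem:int}. Let $t=\log(1+T)=T-\cdots$ and
\[
\Psi(x)=\exp\Bigl(t\sum_u\hat a_ux^u\Bigr)=\sum_{w\in\mathbb{Z}^n}F_wx^w,\qquad F_w=\sum_{\sum n_uu=w}t^{|n|}\prod_u\frac{\hat a_u^{n_u}}{n_u!}\in\mathbb{Q}_q[[T]],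
\]
where $u$ runs over the nonzero lattice points of $\triangle$, the $n_u$ are integers $\ge0$, and $|n|=\sum_un_u$. We have $F_0=1$, and $F_w=0$ for $w\notin\mathcal{C}$. Since $\deg u\le1$, every term has $|n|\ge\deg w$. Hence
\begin{equation}\label{eq:theta}
F_w=\theta_w(\hat a)\,T^{\lceil\deg w\rceil}+\text{higher terms},\qquad\theta_w=\sum_{\substack{\sum n_uu=w\\|n|=\lceil\deg w\rceil}}\ \prod_u\frac{a_u^{n_u}}{n_u!}\in\mathbb{Q}[a_u],
\end{equation}
where the $a_u$ in $\theta_w$ are variables and $\theta_w$ may be zero. Let $\tau$ be the Frobenius automorphism of $\mathbb{Q}_q$, acting on series through their coefficients; $\tau(\hat z)=\hat z^{\,p}$ and $\tau^a=1$. Fix a total order on $\mathbb{Z}^n$. For finite sets $S',S$ of the same size let $\Phi_{S',S}=\det(F_{pu-v})_{u\in S',v\in S}$, and put $\deg S=\sum_{u\in S}\deg u$. Expanding the determinant and using \eqref{eq:theta} we get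
\begin{equation}\label{eq:minor}
\mathrm{ord}_T\,\Phi_{S',S}\ \ge\ \min_{\kappa}\sum_{u\in S'}\bigl\lceil p\deg u-\deg\kappa(u)\bigr\rceil\ \ge\ p\deg S'-\deg S,
\end{equation}
with $\kappa$ running over the bijections $S'\to S$.

\begin{proposition}\label{prop:trace}
For a face $\sigma$ of $\mathcal{C}$ let $C^\sigma(s,T)=\sum_{k\ge0}c^\sigma_ks^k$, where $c_0^\sigma=1$ and
\begin{equation}\label{eq:ck}
c_k^\sigma=(-1)^k\sum_{S_0,\dots,S_{a-1}}\ \prod_{i=0}^{a-1}\Phi_{S_{i+1},S_i}^{\tau^i},\qquad S_i\subset M_\sigma,\quad|S_i|=k,\quad S_a=S_0 .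
\end{equation}
Then:
\begin{enumerate}
\item[(1)] The term of $(S_0,\dots,S_{a-1})$ has $T$-order at least $P\sum_i\deg S_i$. The sum converges, and $\nu_T(c^\sigma_k)$ is at least $P$ times the sum of the $k$ smallest degrees of points of $M_\sigma$.
\item[(2)] $C_f=\prod_\sigma C^\sigma$ and $C^{\{0\}}=1-s$. More generally, let $f_\sigma$ be the part of $f$ supported on a face $\sigma\neq\{0\}$, viewed as a Laurent polynomial in $\dim\sigma$ variables through a basis of the lattice $\mathbb{Z}^n\cap\mathrm{span}\,\sigma$. Then $C_{f_\sigma}=\prod_{\sigma'\subset\sigma}C^{\sigma'}$.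
\item[(3)] $C^\sigma\in1+s\mathbb{Z}_p[[T]][[s]]$; the series $C^\sigma(s,T)$ is entire for $\nu_T$, and $C^\sigma(s,\pi_m)$ is entire for $\nu_m$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Sum \eqref{eq:minor} over $i$; as $S_a=S_0$, the bounds add up to $P\sum_i\deg S_i$.

(2) \emph{Closed chains.} For $z\in\mathbb{Z}_p$ we have $(1+T)^z=\exp(tz)$, and for $x\in(\mathbb{F}_{q^k}^\times)^n$ the trace of $f(x)$ is $\sum_{i=0}^{ak-1}\sum_u\tau^i(\hat a_u)\hat x^{p^iu}$. Hence $(1+T)^{\mathrm{Tr}(f(x))}=\prod_{i=0}^{ak-1}\Psi^{\tau^i}(\hat x^{p^i})$. Modulo any power of $T$ the product $\prod_i\Psi^{\tau^i}(x^{p^i})$ is a Laurent polynomial. The points $\hat x$ run over $\mu_{q^k-1}^n$, and the sum of $x^w$ over this group is $(q^k-1)^n$ if $w\in(q^k-1)\mathbb{Z}^n$ and $0$ otherwise. So $(q^k-1)^{-n}S_f(k,T)$ is the sum of $\prod_iF^{\tau^i}_{w_i}$ over all $u_0\in\mathbb{Z}^n$ and $(w_0,\dots,w_{ak-1})$ with $\sum_ip^iw_i=(p^{ak}-1)u_0$. Reducing this relation modulo $p$ gives $w_0\equiv-u_0$, so $u_1=(u_0+w_0)/p$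 is integral and $\sum_{i\ge1}p^{i-1}w_i=p^{ak-1}u_0-u_1$. Iterating, we find unique $u_i\in\mathbb{Z}^n$ with $w_i=pu_{i+1}-u_i$ and $u_{ak}=u_0$. Conversely, for any such closed chain the sum $\sum_ip^i(pu_{i+1}-u_i)$ telescopes to $(p^{ak}-1)u_0$. Thus
\[
(q^k-1)^{-n}S_f(k,T)=\sum_{(u_0,\dots,u_{ak}),\ u_{ak}=u_0}\ \prod_{i=0}^{ak-1}F^{\tau^i}_{pu_{i+1}-u_i}.
\]

\emph{Faces.} In a nonzero term all $w_i$ lie in $\mathcal{C}$. Then $u_0\in\mathcal{C}$ because $(p^{ak}-1)u_0=\sum_ip^iw_i$, and $pu_{i+1}=u_i+w_i$ shows that all $u_i$ lie in $\mathcal{C}$, and that $u_i$ and $w_i$ lie in every face containing $u_{i+1}$. As the chain is closed, all $u_i$ have the same smallest face $\sigma$; that is, $u_i\in M_\sigma$ and $w_i\in\sigma$ for all $i$. Let $\mathrm{tr}_\sigma(k)$ be the sum over the chains in $M_\sigma$. Then $C_f=\prod_\sigma\exp(-\sum_k\mathrm{tr}_\sigma(k)s^k/k)$.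

\emph{Determinants.} Fix $R$ and let $M_{\sigma,R}$ be the finite set of $u\in M_\sigma$ with $P\deg u<R$. The term of a chain has order at least $\sum_i\deg w_i=P\sum_i\deg u_i$, so modulo $T^R$ only chains in $M_{\sigma,R}$ count. Let $\Phi$ be the matrix $(F_{pu-v})_{u,v\in M_{\sigma,R}}$ and $B=\Phi^{\tau^{a-1}}\cdots\Phi^\tau\Phi$. Since $\tau^a=1$, we get $\mathrm{tr}_\sigma(k)\equiv\mathrm{Tr}(B^k)$, and so $\exp(-\sum_k\mathrm{tr}_\sigma(k)s^k/k)\equiv\det(1-sB)$ modulo $T^R$. The coefficient of $s^k$ in $\det(1-sB)$ is $(-1)^k$ times the sum of the principal $k\times k$ minors of $B$, and by the Cauchy--Binet formula it equals the part of \eqref{eq:ck} with all $S_i\subset M_{\sigma,R}$. The other terms of \eqref{eq:ck} vanish modulo $T^R$ by (1). Letting $R\to\infty$ gives $C_f=\prod_\sigma C^\sigma$. For $\sigma=\{0\}$ the matrix is $(F_0)=(1)$.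

If $w\in\sigma$ and $\sum n_uu=w$, every $u$ with $n_u>0$ lies in $\sigma$. So $f_\sigma$, whose polytope is the simplex $\triangle\cap\sigma$, has the same coefficients $F_w$ $(w\in\sigma)$ as $f$, and the formula just proved, applied to $f_\sigma$, is the last assertion.

(3) The set $1+s\mathbb{Z}_p[[T]][[s]]$ is a group under multiplication. It contains $C^{\{0\}}$, and it contains $C_{f_\sigma}$ by Lemma~\ref{lem:int}. Induction on $\dim\sigma$ in (2) shows that it contains $C^\sigma$. The bound in (1) grows faster than linearly in $k$, which gives entireness for $\nu_T$, and for $\nu_m$ by \eqref{eq:spec}.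
\end{proof}

Part (3) is the reason for the decomposition: it allows us to apply \eqref{eq:spec} to the coefficients of a single factor, although the individual terms of \eqref{eq:ck} have denominators divisible by $p$.

\section{Two examples in one variable}\label{sec:examples}

For $\triangle=[0,d]$ we have $\deg w=w/d$ and $C_f=(1-s)C^\circ$, where $C^\circ=\sum_kc_ks^k$ is the factor of the ray, with index set $\{1,2,\dots\}$.

\begin{example}\label{ex:linear}
Let $\triangle=[0,1]$ and $f=bx$, $b\in\mathbb{F}_q^\times$. By Proposition~\ref{prop:trace}(1), $\nu_T(c_k)\ge Pk(k+1)/2$. On the other hand $S_f(k,\pi_1)=-1$, since a nontrivial additive character sums to zero over $\mathbb{F}_{q^k}$. So $Z_f(s,\pi_1)=(1-s)^{-1}$, and \eqref{eq:CZ} gives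
\begin{equation}\label{eq:linear}
C^\circ(s,\pi_1)=\prod_{j\ge1}(1-q^js),
\end{equation}
whence $\nu_1(c_k(\pi_1))=Pk(k+1)/2$. By \eqref{eq:spec} the coefficient of $T^{aPk(k+1)/2}$ in $c_k$ is a unit, and all polygons agree. It is instructive to see this unit for $a=1$, $k=2$. Here $F_w=t^w\hat b^w/w!$ and $\hat b^{P}=1$, only $S_0=\{1,2\}$ has degree $3$, and the coefficient of $T^{3P}$ is
\[
\det\begin{pmatrix}\frac1{(p-1)!}&\frac1{(p-2)!}\\[2pt]\frac1{(2p-1)!}&\frac1{(2p-2)!}\end{pmatrix}=\frac1{(p-1)!\,(2p-1)!}\det\begin{pmatrix}1&p-1\\1&2p-1\end{pmatrix}=\frac{p}{(p-1)!\,(2p-1)!}.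
\]
Two rows whose indices differ by a vertex of $\triangle$ produce a factor $p$ in the numerator, and this factor cancels the factor $p$ in $(2p-1)!$. In Section~\ref{sec:H} the same cancellation occurs twice, but the numerator contains $p^4$ instead of $p^2$.
\end{example}

\begin{example}\label{ex:cubic}
Let $\triangle=[0,3]$, $a=1$, $p\equiv2\pmod3$, $p\ge11$, and $f=a_1x+a_2x^2+bx^3$. Put $d=(p+1)/3=\lceil P/3\rceil$. By \eqref{eq:ck}, $c_1=-\sum_{u\ge1}F_{Pu}$, and the terms with $u\ge2$ have order at least $2P/3>d$. In $\theta_P$ the conditions $n_1+2n_2+3n_3=P$ and $|n|=d$ give $2n_1+n_2=3d-P=2$, so $(n_1,n_2,n_3)$ is $(1,0,\frac{p-2}3)$ or $(0,2,\frac{p-5}3)$, and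
\[
\theta_P=\frac{b^{(p-5)/3}}{((p-2)/3)!}\Bigl(a_1b+\frac{p-2}{6}\,a_2^2\Bigr).
\]
For $k\ge2$ we have $\nu_T(c_k)\ge Pk(k+1)/6\ge kP/2$, and $P/2>d$. So the first slope of $C^\circ$ equals $d$ if and only if $c_1$ has valuation $d$, both $T$-adically and at each $\pi_m$.

Modulo $p$ the bracket is $a_1b-a_2^2/3$. If $3a_1b\ne a_2^2$ in $\mathbb{F}_p$, then $\theta_P(\hat a)$ is a unit and the first slope is $d$ in all cases, as the heuristic of the introduction predicts. Now take $f=3x+3x^2+x^3$ and follow the three steps of the plan.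
\begin{enumerate}
\item[(a)] Over $\mathbb{F}_p$ we have $f=(x+1)^3-1$, and cubing is a bijection, so $S_f(1,\pi_1)=-1$. The coefficient of $s$ in $C_f=(1-s)C^\circ$ is $c_1-1=-S_f(1,T)/(p-1)$. Thus $c_1(\pi_1)=p/(p-1)$ and $\nu_1(c_1(\pi_1))=p-1>d$.
\item[(b)] The bracket is $\hat3\,(1+\frac{p-2}6\,\hat3)$. It is nonzero, because $\hat3$ is a root of unity and $6/(2-p)$ is not. Thus $\nu_T(c_1)=d$.
\item[(c)] By \eqref{eq:spec} for $m=1$, the leading coefficient of $c_1$ is divisible by $p$; by \eqref{eq:spec} again, $\nu_m(c_1(\pi_m))>d$ for all $m$. The polygons of $C_f(s,T)$ and $C_f(s,\pi_m)$ differ for every $m$.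
\end{enumerate}
Here the discrepancy in the first slope is confined to the proper closed set $3a_1b=a_2^2$, because the polynomial $\theta_P$ has nonzero reduction modulo $p$. To obtain it for generic $f$, step (a) must hold for \emph{all} $f$ while the polynomial in step (b) is still nonzero. This is what happens for $\triangle_2$.
\end{example}

\section{The triangle and its interior factor}\label{sec:triangle}

From now on $\triangle=\triangle_n$ and $p$ are as in Theorem~\ref{thm:main}, so $P\ge100$ and $P\equiv9\pmod{13}$.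

\subsection{Coordinates}

We straighten the cone over $\triangle_2$ at the cost of changing the lattice. Write $(i,j)\in\mathbb{Z}^2$ as $(X,Y)=(i,2i+13j)$. Then $\mathbb{Z}^2$ becomes
\[
\Lambda=\{(X,Y)\in\mathbb{Z}^2:Y\equiv2X\pmod{13}\},
\]
with $V_1=(13,0)$, $V_2=(0,13)$; the cone over $\triangle_2$ is the quadrant $\mathcal{C}_2=\{X,Y\ge0\}$, and the degree is $\delta/13$ with $\delta(X,Y)=X+Y$. On $\Lambda$ we have $\delta\equiv3X\pmod{13}$. Hence:
\begin{equation}\label{eq:class}
\text{for }u\in\Lambda,\ \text{the class }\delta(u)\bmod13\text{ determines }u\text{ modulo }13\mathbb{Z}^2=\mathbb{Z}V_1+\mathbb{Z}V_2 .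
\end{equation}
Running through $X=0,\dots,13$, we find that the lattice points of $\triangle_2$ are $0,V_1,V_2$ and
\[
A_{10}=(1,2),\quad A_7=(2,4),\quad A_5=(7,1),\quad A_4=(3,6),\quad A_2=(8,3),\quad A_1=(4,8).
\]
The index is the \emph{deficit} $d(A_j)=13-\delta(A_j)=j$. On the rays $\sigma_i=\mathbb{R}_{\ge0}V_i$ the lattice $\Lambda$ is generated by $V_i$. For $n\ge3$ the cone over $\triangle_n$ is $\mathcal{C}_2\times\mathbb{R}_{\ge0}^{n-2}$ and $\deg(u,z)=\delta(u)/13+\sum_jz_j$; a lattice point of $\triangle_n$ with $z\ne0$ has $\sum_jz_j=1$ and $u=0$, so the lattice points of $\triangle_n$ are those of $\triangle_2$ and $e_3,\dots,e_n$.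

Let $C^\circ=\sum_kc_ks^k$ be the factor of the face $\mathcal{C}_2\times\{0\}$ in Proposition~\ref{prop:trace}, let $M^\circ=\{u\in\Lambda:X,Y\ge1\}$ be its index set, let $g$ be the part of $f$ supported on this face, and let $b_i=a_{V_i}\ne0$. Then
\begin{equation}\label{eq:factor}
C_f=C^\circ C',\qquad C_g=(1-s)\,C^{\sigma_1}C^{\sigma_2}C^\circ,
\end{equation}
where $C'$ is the product of the factors of the other faces.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.31]
\fill[gray!15] (0,0)--(13,0)--(0,13)--cycle;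
\draw[->] (0,0)--(20,0) node[right]{$X$};
\draw[->] (0,0)--(0,20) node[above]{$Y$};
\draw (13,0)--(0,13);
\draw[dashed] (18.5,0)--(0,18.5);
\foreach \x/\y/\z in {1/2/3,2/4/6,3/6/9,4/8/12,5/10/15,6/12/18,7/1/8,8/3/11,9/5/14,10/7/17,14/2/16,1/15/16}
  \fill (\x,\y) circle (0.22) node[left]{\scriptsize$\z$};
\foreach \x/\y/\z in {2/17/19,15/4/19,11/9/20}
  \draw (\x,\y) circle (0.22) node[right]{\scriptsize$\z$};
\node[below] at (13,0) {$V_1$};
\node[left] at (0,13) {$V_2$};
\node[below left] at (0,0) {$0$};
\end{tikzpicture}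
\caption{The triangle $\triangle_2$ (shaded) in the coordinates $(X,Y)$, in which the lattice is $Y\equiv2X\pmod{13}$. The twelve black dots are the lattice points with $X,Y\ge1$ and $X+Y\le18$; they form the set $\mathcal{A}$. The open dots are those with $X+Y\in\{19,20\}$. Each dot is labeled by $X+Y$, and the dashed line is $X+Y=18.5$.}
\label{fig:tri}
\end{figure}

Every point of $M^\circ$ is obtained from one of the points $(X,2X\bmod13)$, $1\le X\le12$, or from $(13,13)$, by adding nonnegative multiples of $V_1$ and $V_2$. It follows that the points with $\delta\le18$ form the set (Figure~\ref{fig:tri})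
\begin{multline*}
\mathcal{A}=\{(1,2),(2,4),(7,1),(3,6),(8,3),(4,8),\\(9,5),(5,10),(14,2),(1,15),(10,7),(6,12)\}
\end{multline*}
of twelve elements. Let $\delta_1\le\delta_2\le\cdots$ be the values of $\delta$ on $M^\circ$, with multiplicity, and $H(k)=\delta_1+\dots+\delta_k$. Then
\[
(\delta_1,\dots,\delta_{13})=(3,6,8,9,11,12,14,15,16,16,17,18,19),\qquad H(12)=145,
\]
and Proposition~\ref{prop:trace}(1) gives $\nu_T(c_k)\ge h(k):=PH(k)/13$.

\subsection{The excess}

The bound $h(k)$ ignores the ceilings in \eqref{eq:minor}, and the whole effect we are after lies in them. For $u,v\in\Lambda$ define the \emph{excess} $\mathrm{ex}(u,v)\in\{0,\dots,12\}$ as the residue of $\delta(v)-p\delta(u)$ modulo $13$, so that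
\[
13\,\bigl\lceil(p\delta(u)-\delta(v))/13\bigr\rceil=p\delta(u)-\delta(v)+\mathrm{ex}(u,v).
\]
The excess of a bijection $\kappa$ is $\sum_u\mathrm{ex}(u,\kappa(u))$. When $a>1$ the sets $S_i$ in \eqref{eq:ck} may leave the set of smallest degree in order to avoid excess; the next lemma says that for large $P$ this does not pay.

\begin{lemma}\label{lem:cyc}
Let $S^*\subset M^\circ$ be a $k$-subset with $\delta$-sum $H(k)$. Suppose that every other $k$-subset has $\delta$-sum at least $H(k)+\gamma$, and that every bijection $S^*\to S^*$ has excess at least $\chi\geq 0$. If $\gamma P\ge2\chi$, then $\nu_T(c_k)\ge(PH(k)+\chi)/13$. If $\gamma P>2\chi$, every term of \eqref{eq:ck} other than $S_0=\dots=S_{a-1}=S^*$ has $T$-order greater than $a(PH(k)+\chi)/13$.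
\end{lemma}

\begin{proof}
Consider a term in which $j$ of the sets $S_i$ differ from $S^*$. Each $S_i$ occurs in two of the $a$ minors, so at least $a-2j$ minors have $S_{i+1}=S_i=S^*$. By \eqref{eq:minor}, and since excesses are nonnegative, $13$ times the order of the term is at least $P(aH(k)+j\gamma)+\chi(a-2j)=a(PH(k)+\chi)+j(\gamma P-2\chi)$.
\end{proof}

We apply this now for $k=1,2$, and in Section~\ref{sec:lead} for $k=12$. For $k=1$: $S^*=\{(1,2)\}$, $\gamma=3$, and the excess is the residue of $3-30$, so $\chi=12$. For $k=2$: $S^*=\{(1,2),(2,4)\}$ and $\gamma=(3+8)-(3+6)=2$. The identity has excess $12+11$ (residues of $3-30$ and $6-60$), the transposition has excess $2+8$ (residues of $6-30$ and $3-60$), so $\chi=10$. Define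
\[
h^+(1)=\frac{3P+12}{13},\qquad h^+(2)=\frac{9P+10}{13},\qquad h^+(k)=h(k)\ \text{ for }k\ne1,2 .
\]
The increments of $13h^+$ are $3P+12,\ 6P-2,\ 8P-10,\ 9P,\ 11P,\dots$; they are nondecreasing, so $h^+$ is convex. By Lemma~\ref{lem:cyc}, \eqref{eq:spec} and (N1):
\begin{equation}\label{eq:hplus}
\text{the sum of any }k\text{ slopes of }C^\circ(s,\pi_1)\text{ is at least }h^+(k)\ge h(k).
\end{equation}

Finally put $E=(145P+21)/13$. It is an integer, since $145\cdot9+21=13\cdot102$.

\section{The specialization at $\pi_1$}\label{sec:m1}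

\begin{proposition}\label{prop:m1}
For every $f$ with $\prod_{u\in I}a_u\ne0$ we have $\nu_1(c_{12}(\pi_1))\ge(145P+34)/13=E+1$.
\end{proposition}

The bound \eqref{eq:hplus} alone gives only $145P/13$. The gain comes from a symmetry of the slopes, which expresses the sum of twelve slopes through the first two, where the refined bounds $h^+(1)$, $h^+(2)$ are available.

\subsection{Cohomological input}

Let $\psi(z)=\zeta_p^{\mathrm{Tr}_{\mathbb{F}_q/\mathbb{F}_p}z}$ and $\psi_k=\psi\circ\mathrm{Tr}_{\mathbb{F}_{q^k}/\mathbb{F}_q}$. Since $\zeta_p^z$ depends only on $z\bmod p$, we have $S_g(k,\pi_1)=\sum_{x\in\mathbb{T}(\mathbb{F}_{q^k})}\psi_k(g(x))$ with $\mathbb{T}=\mathbb{G}_m^2$ and $g$ now an ordinary Laurent polynomial over $\mathbb{F}_q$. We use $\ell$-adic cohomology with $\ell=13$, which is allowed as $p\ne13$, and with coefficient field $\mathbb{Q}_{13}(\zeta_p)$. For a function $\phi$ on a variety $X$ over $\mathbb{F}_q$ let $\mathcal{L}_\psi(\phi)$ be the Artin--Schreier sheaf, which is lisse of rank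 one, and write $H^i_c(X,\phi)=H^i_c(X_{\overline{\mathbb{F}}_q},\mathcal{L}_\psi(\phi))$ and $\chi_c(X,\phi)=\sum_i(-1)^i\dim H^i_c(X,\phi)$. We recall four facts.
\begin{enumerate}
\item[(C1)] Trace formula: $\sum_{x\in X(\mathbb{F}_{q^k})}\psi_k(\phi(x))=\sum_i(-1)^i\mathrm{Tr}(\mathrm{Frob}^k\mid H^i_c(X,\phi))$, where $\mathrm{Frob}$ is the geometric Frobenius over $\mathbb{F}_q$.
\item[(C2)] Excision: for $X^0\subset X$ open with complement $X^1$ there is a long exact sequence $\cdots\to H^i_c(X^0,\phi)\to H^i_c(X,\phi)\to H^i_c(X^1,\phi)\to\cdots$, compatible with $\mathrm{Frob}$ and with automorphisms of $X_{\overline{\mathbb{F}}_q}$ that preserve $X^0$ and $\phi$.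
\item[(C3)] If $\rho:X'\to X$ is finite \'etale, defined over $\mathbb{F}_q$, and Galois with group $\mu$ over $\overline{\mathbb{F}}_q$, then pullback is a $\mathrm{Frob}$-equivariant isomorphism $H^i_c(X,\phi)\cong H^i_c(X',\phi\circ\rho)^\mu$.
\item[(C4)] Deligne \cite[Th.~8.4 and its proof]{WeilI}: if $\phi$ is a polynomial in $r$ variables of degree $d$ prime to $p$ whose leading form defines a smooth hypersurface in $\mathbb{P}^{r-1}$, then $H^i_c(\mathbb{A}^r,\phi)=0$ for $i\ne r$, and $H^r_c(\mathbb{A}^r,\phi)$ has dimension $(d-1)^r$ and is pure of weight $r$: the eigenvalues of $\mathrm{Frob}$ are algebraic numbers of absolute value $q^{r/2}$ in every complex embedding.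
\end{enumerate}

\begin{lemma}\label{lem:Q}
There are $\xi_1,\dots,\xi_{12}$ of absolute value $q$ in every complex embedding such that $Z_g(s,\pi_1)=(1-s)Q(s)$ with $Q(s)=\prod_{i=1}^{12}(1-\xi_is)\in\mathbb{Z}[\zeta_p][s]$.
\end{lemma}

\begin{proof}
The Laurent polynomial $g$ is not a polynomial, but the coordinates $(X,Y)$ suggest a cover on which it becomes one. Let $\rho:\mathbb{T}'=\mathbb{G}_m^2\to\mathbb{T}$ be given by $x=t_1t_2^2$, $y=t_2^{13}$. It is finite \'etale, with geometric Galois group $\mu=\{(\eta^{-2},\eta):\eta^{13}=1\}$ acting by multiplication. The pullback of $x^iy^j$ is $t_1^it_2^{2i+13j}=t_1^Xt_2^Y$. So $\tilde g=g\circ\rho$ is a $\mu$-invariant polynomial of degree $13$ with $\tilde g(0)=0$ and leading form $b_1t_1^{13}+b_2t_2^{13}$. As $b_1b_2\ne0$ and $p\ne13$, this form has $13$ distinct zeros in $\mathbb{P}^1$. By (C4), $\mathcal{V}=H^2_c(\mathbb{A}^2,\tilde g)$ has dimension $144$, is pure of weight $2$, and is the only nonzero cohomology group.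

\emph{The trace.} The group $\mu$ acts linearly on $\mathbb{A}^2$ and preserves $\tilde g$ and the four strata: $\mathbb{T}'$, the two punctured axes and the origin. Frobenius normalizes $\mu$, so the $\mu$-invariants are $\mathrm{Frob}$-stable, and taking invariants is exact in characteristic zero. The invariant cohomology of $\mathbb{T}'$ is $H^*_c(\mathbb{T},g)$ by (C3). The origin contributes a one-dimensional $H^0$ with trace $1$. On the punctured $t_i$-axis $\tilde g$ restricts to $b_it_i^{13}$, and $\mu$ acts on $t_i$ through the full group of $13$th roots of unity, faithfully; by (C3) for $z=t_i^{13}$ the invariant cohomology is $H^*_c(\mathbb{G}_m,b_iz)$. Its alternating trace is $\sum_{z\ne0}\psi_k(b_iz)=-1$, and $\chi_c(\mathbb{G}_m,b_iz)=0-1=-1$ by (C4) with $r=d=1$ and (C2). Adding up the strata by (C2) and (C1),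
\begin{equation}\label{eq:strata}
\mathrm{Tr}(\mathrm{Frob}^k\mid\mathcal{V}^\mu)=S_g(k,\pi_1)+1-2,\qquad\dim\mathcal{V}^\mu=\chi_c(\mathbb{T},g)+1-2 .
\end{equation}

\emph{The dimension.} By (C4) with $r=1$, $d=13$ we have $\chi_c(\mathbb{G}_m,b_it^{13})=-12-1=-13$, so $\chi_c(\mathbb{T}',\tilde g)=144-1+26=169$. We claim that $\chi_c(\mathbb{T}',\tilde g)=13\,\chi_c(\mathbb{T},g)$. In characteristic $p$ Euler characteristics are not multiplicative in all \'etale covers, so the claim must use that $|\mu|=13$ is prime to $p$; this is why we took $\ell=13$. Let $\mathbf{k}$ be the residue field of $\mathbb{Q}_{13}(\zeta_p)$, of characteristic $13$. The sheaves $\mathcal{L}_\psi$ are defined over the ring of integers, their cohomology is computed by a perfect complex over this ring, and such a complex has the same Euler characteristic over the fraction field and over $\mathbf{k}$. So we may work with $\mathbf{k}$-coefficients. The fibers of $\rho$ are $\mu$-torsors, so $\mathcal{F}=\mathcal{L}_\psi(g)\otimes\rho_*\mathbf{k}=\rho_*\mathcal{L}_\psi(\tilde g)$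 is locally free of rank one over the group ring $\mathbf{k}[\mu]$, and $\mathcal{F}\otimes_{\mathbf{k}[\mu]}\mathbf{k}\cong\mathcal{L}_\psi(g)$ through the trace map $\rho_*\mathbf{k}\to\mathbf{k}$. By \cite[4.9]{SGA} and the projection formula, $\mathcal{K}=R\Gamma_c(\mathbb{T}_{\overline{\mathbb{F}}_q},\mathcal{F})=R\Gamma_c(\mathbb{T}'_{\overline{\mathbb{F}}_q},\mathcal{L}_\psi(\tilde g))$ is a perfect complex of $\mathbf{k}[\mu]$-modules and $\mathcal{K}\otimes^L_{\mathbf{k}[\mu]}\mathbf{k}=R\Gamma_c(\mathbb{T}_{\overline{\mathbb{F}}_q},\mathcal{L}_\psi(g))$. The ring $\mathbf{k}[\mu]\cong\mathbf{k}[\xi]/(\xi-1)^{13}$ is local, so finitely generated projective modules over it are free, and $\mathcal{K}$ is represented by a bounded complex with terms $\mathbf{k}[\mu]^{r_i}$. Then $\chi_c(\mathbb{T}',\tilde g)=13\sum_i(-1)^ir_i$ and $\chi_c(\mathbb{T},g)=\sum_i(-1)^ir_i$, which proves the claim. Hence $\chi_c(\mathbb{T},g)=13$, and $\dim\mathcal{V}^\mu=12$ by \eqref{eq:strata}.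

Let $\xi_1,\dots,\xi_{12}$ be the eigenvalues of $\mathrm{Frob}$ on $\mathcal{V}^\mu$. Then $S_g(k,\pi_1)=1+\sum_i\xi_i^k$, so $Z_g(s,\pi_1)=(1-s)Q(s)$. By Lemma~\ref{lem:int}, $Q=Z_g(s,\pi_1)/(1-s)$ has coefficients in $\mathbb{Z}[\zeta_p]$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:m1}}

\emph{Symmetry.} Let $\lambda_1\le\dots\le\lambda_{12}$ be the slopes of $Q$ for $\nu_1$; they are $\ge0$ because $Q$ has integral coefficients. Complex conjugation on $\mathbb{Q}(\zeta_p)$ preserves the unique prime above $p$, so $Q$ and its conjugate have the same Newton polygon. The conjugate is $\prod_i(1-\bar\xi_is)=\prod_i(1-(q^2/\xi_i)s)$, with slopes $2P-\lambda_i$. Hence $\lambda_i+\lambda_{13-i}=2P$. Write $\mathrm{NP}_Q(k)=\lambda_1+\dots+\lambda_k$. Then $\mathrm{NP}_Q(12)=12P$, and removing the $j$ largest slopes $2P-\lambda_1,\dots,2P-\lambda_j$ gives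
\begin{equation}\label{eq:sym}
\mathrm{NP}_Q(12-j)=12P-2Pj+\mathrm{NP}_Q(j)\qquad(0\le j\le12).
\end{equation}

\emph{The slopes of $C^\circ(s,\pi_1)$.} By \eqref{eq:CZ} for two variables, $C_g(s,\pi_1)=\prod_{j\ge0}[(1-q^js)Q(q^js)]^{j+1}$. Since $V_i$ generates $\Lambda\cap\sigma_i$, the part of $f$ on $\sigma_i$ is $b_iz$, and \eqref{eq:linear} gives $C^{\sigma_i}(s,\pi_1)=\prod_{j\ge1}(1-q^js)$. Dividing as in \eqref{eq:factor},
\[
C^\circ(s,\pi_1)=\prod_{j\ge0}Q(q^js)^{j+1}\prod_{j\ge2}(1-q^js)^{j-1}.
\]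
By (N2) the slopes are of three kinds: the $\lambda_i$, once each; the $\lambda_i+P$, twice each; and further slopes, all $\ge2P$. In particular \eqref{eq:hplus} applies to $\lambda_1,\dots,\lambda_k$, so $\mathrm{NP}_Q(k)\ge h^+(k)$ for $k\le12$.

\emph{Twelve slopes.} Take any twelve slopes, $l$ of the second kind, $l'$ of the third, and $12-l-l'$ of the first. The $l$ smallest members of the doubled multiset $\{\lambda_1,\lambda_1,\lambda_2,\lambda_2,\dots\}$ have sum $\mathrm{NP}_Q(\lceil l/2\rceil)+\mathrm{NP}_Q(\lfloor l/2\rfloor)$. By \eqref{eq:sym} with $j=l+l'$, and because $\lambda_i\ge0$, the sum of the twelve slopes is at least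
\begin{align*}
&12P-2P(l+l')+\mathrm{NP}_Q(l+l')+lP+\mathrm{NP}_Q(\lceil l/2\rceil)+\mathrm{NP}_Q(\lfloor l/2\rfloor)+2Pl'\\
&\qquad\ge12P-lP+h^+(l)+h^+(\lceil l/2\rceil)+h^+(\lfloor l/2\rfloor).
\end{align*}
For $l=2$ the right side is $10P+h^+(2)+2h^+(1)=(130P+9P+10+6P+24)/13=(145P+34)/13$. For $l\ne2$ we use $h^+\ge h$ and obtain the bound $PJ(l)/13$ with $J(l)=156-13l+H(l)+H(\lceil l/2\rceil)+H(\lfloor l/2\rfloor)$. The increments $J(l)-J(l-1)=\delta_l+\delta_{\lceil l/2\rceil}-13$ are nondecreasing and begin with $-7,-4,1$. So $J(0),\dots,J(3)=156,149,145,146$, and $J(l)\ge146$ for $l\ne2$. As $P\ge34$, we have $146P\ge145P+34$. By (N1), $\nu_1(c_{12}(\pi_1))\ge\mathrm{NP}_{C^\circ(s,\pi_1)}(12)\ge(145P+34)/13$. \qed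

\medskip
The critical case $l=2$ mirrors the shape of $\mathcal{A}$, which contains exactly two translates $(1,2)+V_1$, $(1,2)+V_2$ of another of its points. In this case the excesses add up to $10+12+12=34$. We now see that the $T$-adic count gives only $21=34-13$.

\section{The leading $T$-coefficient of $c_{12}$}\label{sec:lead}

We must find the smallest excess of a bijection $\mathcal{A}\to\mathcal{A}$ and describe the bijections that attain it. The excess $\mathrm{ex}(u,v)$ depends only on the residues of $p\delta(u)$ and $\delta(v)$ modulo $13$, so we choose representatives in a window of $13$ consecutive integers. For $u\in\mathcal{A}$ regarded as a row let $\alpha(u)\in\{4,\dots,16\}$ with $\alpha(u)\equiv p\delta(u)\equiv10\,\delta(u)$, and for $v\in\mathcal{A}$ regarded as a column let $\beta(v)\in\{4,\dots,16\}$ with $\beta(v)\equiv\delta(v)$. We call these numbers \emph{positions}. Let $n_u\in\{0,\dots,12\}^2$ be the reduction of $pu\equiv10u$ modulo $13$. Table~\ref{tab:pos} lists the data. We write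 $\mathsf{r}_x$ for the row and $\mathsf{c}_x$ for the column at position $x$; there are three rows $\mathsf{r}_4^0,\mathsf{r}_4^1,\mathsf{r}_4^2$ at position $4$ and three columns $\mathsf{c}_{16}^0,\mathsf{c}_{16}^1,\mathsf{c}_{16}^2$ at position $16$, namely the points $(1,2)$, $(1,2)+V_1$, $(1,2)+V_2$ in this order.

\begin{table}[ht]
\centering
\begin{tabular}{c|cc|c}
position & row $u$ & $n_u$ & column $v$\\ \hline
4 & $(1,2),\ (14,2),\ (1,15)$ & $(10,7)$ & $(10,7)$\\
5 & -- & & $(6,12)$\\
6 & $(8,3)$ & $(2,4)$ & $(2,4)$\\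
7 & $(5,10)$ & $(11,9)$ & --\\
8 & $(2,4)$ & $(7,1)$ & $(7,1)$\\
9 & -- & & $(3,6)$\\
10 & $(9,5)$ & $(12,11)$ & --\\
11 & $(6,12)$ & $(8,3)$ & $(8,3)$\\
12 & $(3,6)$ & $(4,8)$ & $(4,8)$\\
14 & $(10,7)$ & $(9,5)$ & $(9,5)$\\
15 & $(7,1)$ & $(5,10)$ & $(5,10)$\\
16 & $(4,8)$ & $(1,2)$ & $(1,2),\ (14,2),\ (1,15)$
\end{tabular}
\caption{Positions of the points of $\mathcal{A}$ as rows and as columns. Position $13$ is empty.}
\label{tab:pos}
\end{table}

Since $|\beta(v)-\alpha(u)|\le12$, the excess $\mathrm{ex}(u,v)$ equals $\beta(v)-\alpha(u)$ if $\beta(v)\ge\alpha(u)$, and $\beta(v)-\alpha(u)+13$ otherwise. From the table, $\sum_u\alpha(u)=111$ and $\sum_v\beta(v)=132$. So a bijection $\kappa:\mathcal{A}\to\mathcal{A}$ has excess $21+13\,\#\{u:\beta(\kappa(u))<\alpha(u)\}$, and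
\begin{equation}\label{eq:assign}
\sum_{u\in\mathcal{A}}\Bigl\lceil\frac{p\delta(u)-\delta(\kappa(u))}{13}\Bigr\rceil=E+\#\{u:\beta(\kappa(u))<\alpha(u)\}.
\end{equation}
Call $\kappa$ \emph{admissible} if $\beta(\kappa(u))\ge\alpha(u)$ for all $u$. The window $\{4,\dots,16\}$ is chosen so that admissible bijections exist; one is written down in \eqref{eq:ref}. Define
\[
\mathcal{H}=\sum_{\kappa\ \mathrm{admissible}}\mathrm{sgn}(\kappa)\prod_{u\in\mathcal{A}}\theta_{pu-\kappa(u)}\in\mathbb{Q}[a_u].
\]
This polynomial depends on $p$ but not on $a$, and it involves only the variables $a_u$ with $u\in\triangle_2$, $u\ne0$.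

\begin{lemma}\label{lem:lead}
We have $\mathrm{ord}_Tc_{12}\ge aE$, and the coefficient of $T^{aE}$ in $c_{12}$ is $\prod_{i=0}^{a-1}\tau^i(\mathcal{H}(\hat a))$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cyc} with $S^*=\mathcal{A}$, $\gamma=\delta_{13}-\delta_{12}=1$ and $\chi=21$; the condition $\gamma P>2\chi$ is $P>42$. Only the term $\prod_i\Phi_{\mathcal{A},\mathcal{A}}^{\tau^i}$ of \eqref{eq:ck} can contribute in order $\le aE$, and its sign is $(-1)^{12}=1$. By \eqref{eq:theta} and \eqref{eq:assign}, $\Phi_{\mathcal{A},\mathcal{A}}=\mathcal{H}(\hat a)T^E+{}$higher terms.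
\end{proof}

\section{The polynomial $\mathcal{H}$ is not zero}\label{sec:H}

By Proposition~\ref{prop:m1} and \eqref{eq:spec}, the coefficient in Lemma~\ref{lem:lead} is never a unit, so reduction modulo $p$ cannot show $\mathcal{H}\ne0$. We have to compute a coefficient of $\mathcal{H}$ exactly.

For a multiset $\omega$ of points $A_j$ let $d(\omega)$ be the sum of the deficits, $\sum\omega\in\Lambda$ the sum of the points, $\omega!$ the product of the factorials of the multiplicities, and $a^\omega$ the corresponding monomial. We denote multisets by their deficits, e.g.\ $\{4,1,1\}$ for $\{A_4,A_1,A_1\}$. For $u\in\mathcal{A}$ put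
\[
N_u=(x_u,y_u)=(pu-n_u)/13\in\mathbb{Z}_{\ge0}^2 .
\]
Let $\Omega=\{10,4,2,2,1,1,1\}$, of deficit $21$, and let $\Theta=a^\Omega b_1^{j_1}b_2^{j_2}$, where now $b_i$ denotes the variable $a_{V_i}$ and $13(j_1,j_2)=P\sum_{u\in\mathcal{A}}u-\sum\Omega$. The point of this choice is that the large deficit $10$ fits into few configurations.

\begin{proposition}\label{prop:H}
The coefficient of $\Theta$ in $\mathcal{H}$ is $\pm\,p^4\big/\prod_{u\in\mathcal{A}}x_u!\,y_u!$. In particular $\mathcal{H}\ne0$.
\end{proposition}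

The proof occupies the rest of this section.

\subsection{Entries and weights}

Let $w=pu-v$ with $\beta(v)\ge\alpha(u)$. In a term of $\theta_w$ let $\omega$ be the multiset of points $A_j$ used, and $n_1,n_2$ the multiplicities of $V_1,V_2$. From $\delta(w)=13|n|-d(\omega)$ and $|n|=\lceil\delta(w)/13\rceil$ we get $d(\omega)=\mathrm{ex}(u,v)=\beta(v)-\alpha(u)$. Conversely, if $\omega$ has this deficit, then $\delta(w-\sum\omega)\equiv\delta(w)+d(\omega)\equiv0\pmod{13}$, so $w-\sum\omega\in13\mathbb{Z}^2$ by \eqref{eq:class}. Thus $(n_1,n_2)=(w-\sum\omega)/13$ is determined by $\omega$, the condition on $|n|$ holds, and the term is $a^\omega b_1^{n_1}b_2^{n_2}/(\omega!\,n_1!\,n_2!)$, read as $0$ if $n_1$ or $n_2$ is negative. The numbers $n_1,n_2$ grow with $p$; to isolate the part that depends on $v$ and $\omega$, write $(n_1,n_2)=N_u-e$ with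
\[
e=(e_1,e_2)=\bigl(v+\textstyle\sum\omega-n_u\bigr)/13 .
\]
This vector is integral, and its coordinates exceed $-1$ because $n_u\in[0,12]^2$ and $v+\sum\omega\in\mathcal{C}_2$; so $e\in\mathbb{Z}_{\ge0}^2$. With the falling factorial $z^{\underline{j}}=z(z-1)\cdots(z-j+1)$ we have $1/(z-j)!=z^{\underline{j}}/z!$ for integers $z,j\ge0$, both sides being $0$ for $j>z$. Call $(u,v,\omega)$ an \emph{edge} from $u$ to $v$, of \emph{weight} $x_u^{\underline{e_1}}\,y_u^{\underline{e_2}}/\omega!$. A \emph{configuration} is an admissible $\kappa$ together with edges $(u,\kappa(u),\omega_u)$ such that $\biguplus_u\omega_u=\Omega$. In a configuration the total exponents of $b_1,b_2$ are $j_1,j_2$. Hence the coefficient of $\Theta$ is $K/\prod_ux_u!\,y_u!$, where $K$ is the sum over all configurations of $\mathrm{sgn}(\kappa)$ times the product of the twelve weights. We must show $K=\pm p^4$.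

We index row data by position, as in $y_{10}=y_{\mathsf{r}_{10}}$, and put
\[
\hat N_u=(1,\,x_u,\,y_u),\qquad G_u=\bigl(y_u,\ x_uy_u,\ y_u(y_u-1)\bigr).
\]
For edges from $u$ to $\mathsf{c}_{16}^k$ with the same $\omega$, the vector $e$ for $k=1,2$ is that for $k=0$ plus $(1,0)$, $(0,1)$. So the vector of the three weights is $\hat N_u/\omega!$ if $e=0$ for $k=0$, and $G_u/\omega!$ if $e=(0,1)$ for $k=0$. Table~\ref{tab:edges} contains all edges with $\omega\ne\emptyset$ whose weights we need.

\begin{table}[ht]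
\centering
\begin{tabular}{c|c|l|c|c}
edge & $\omega$ & $v+\sum\omega$ & $n_u$ & weight\\ \hline
$4\to5$ & $\{1\}$ & $(6,12)+(4,8)=(10,20)$ & $(10,7)$ & $y$\\
$4\to6$ & $\{2\}$ & $(2,4)+(8,3)=(10,7)$ & & $1$\\
$4\to6$ & $\{1,1\}$ & $(2,4)+(8,16)=(10,20)$ & & $y/2$\\
$4\to14$ & $\{10\}$ & $(9,5)+(1,2)=(10,7)$ & & $1$\\
$4\to15$ & $\{10,1\}$ & $(5,10)+(1,2)+(4,8)=(10,20)$ & & $y$\\
$4\to16$ & $\{10,2\}$ & $(1,2)+(1,2)+(8,3)=(10,7)$ & & $\hat N$\\ \hline
$7\to9$ & $\{2\}$ & $(3,6)+(8,3)=(11,9)$ & $(11,9)$ & $1$\\ \hline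
$10\to11$ & $\{1\}$ & $(8,3)+(4,8)=(12,11)$ & $(12,11)$ & $1$\\
$10\to12$ & $\{2\}$ & $(4,8)+(8,3)=(12,11)$ & & $1$\\
$10\to12$ & $\{1,1\}$ & $(4,8)+(8,16)=(12,24)$ & & $y_{10}/2$\\
$10\to14$ & $\{4\}$ & $(9,5)+(3,6)=(12,11)$ & & $1$\\
$10\to15$ & $\{4,1\}$ & $(5,10)+(3,6)+(4,8)=(12,24)$ & & $y_{10}$\\
$10\to16$ & $\{4,2\}$ & $(1,2)+(3,6)+(8,3)=(12,11)$ & & $\hat N_{10}$\\
$10\to16$ & $\{4,1,1\}$ & $(1,2)+(3,6)+(8,16)=(12,24)$ & & $G_{10}/2$\\ \hline
$11\to12$ & $\{1\}$ & $(4,8)+(4,8)=(8,16)$ & $(8,3)$ & $y_{11}$\\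
$11\to15$ & $\{4\}$ & $(5,10)+(3,6)=(8,16)$ & & $y_{11}$\\
$11\to16$ & $\{4,1\}$ & $(1,2)+(3,6)+(4,8)=(8,16)$ & & $G_{11}$\\ \hline
$12\to16$ & $\{4\}$ & $(1,2)+(3,6)=(4,8)$ & $(4,8)$ & $\hat N_{12}$\\ \hline
$14\to15$ & $\{1\}$ & $(5,10)+(4,8)=(9,18)$ & $(9,5)$ & $y_{14}$\\
$14\to16$ & $\{2\}$ & $(1,2)+(8,3)=(9,5)$ & & $\hat N_{14}$\\
$14\to16$ & $\{1,1\}$ & $(1,2)+(8,16)=(9,18)$ & & $G_{14}/2$\\ \hline
$15\to16$ & $\{1\}$ & $(1,2)+(4,8)=(5,10)$ & $(5,10)$ & $\hat N_{15}$
\end{tabular}
\caption{Edges from the row at one position to the column at another. For edges to position $16$ the sum is taken with $v=\mathsf{c}_{16}^0$ and the last entry is the vector of weights for $\mathsf{c}_{16}^0,\mathsf{c}_{16}^1,\mathsf{c}_{16}^2$. At position $4$, $y$ and $\hat N$ refer to the row $\mathsf{r}_4^i$ that is used.}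
\label{tab:edges}
\end{table}

\subsection{Configurations as systems of paths}

All deficits are positive, so an edge between equal positions has $\omega=\emptyset$. Three edges are almost forced.
\begin{itemize}
\item The column $\mathsf{c}_4$ is filled by some $\mathsf{r}_4^i$, with $\omega=\emptyset$, $e=0$ and weight $1$.
\item The column $\mathsf{c}_5$ is filled by some $\mathsf{r}_4^i$, with $\omega=\{1\}$ and weight $y_{\mathsf{r}_4^i}$. Let $\mathsf{r}_4^*$ be the remaining row at position $4$.
\item The row $\mathsf{r}_{16}$ goes to some $\mathsf{c}_{16}^k$, with $\omega=\emptyset$; as $n_{16}=\mathsf{c}_{16}^0$, the weight vector is $\hat N_{16}$.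
\end{itemize}
Nine rows and nine columns remain. At the \emph{shared} positions $x\in\{6,8,11,12,14,15\}$ there is one row and one column, and $\mathsf{c}_x=n_x$, so the \emph{loop} $\mathsf{r}_x\to\mathsf{c}_x$ has weight $1$. The other rows are $\mathsf{r}_4^*,\mathsf{r}_7,\mathsf{r}_{10}$, and the other columns are $\mathsf{c}_9$ and two of the $\mathsf{c}_{16}^k$. Identify $\mathsf{r}_x$ with $\mathsf{c}_x$ at the shared positions. Then $\kappa$ decomposes into cycles and into three disjoint paths from positions $4,7,10$ to $9,16,16$. Since $\kappa$ never decreases the position, the cycles are loops and the paths are strictly increasing. The deficits along a path add up to its end minus its start, and the three paths together use $\{10,4,2,2,1,1\}$.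

The path from $10$ cannot end at $9$. If the path from $4$ ended at $9$, the totals would be $5$, $9$, $6$, and $A_{10}$ could not be placed. So the paths are $4\to16$, $7\to9$, $10\to16$, with totals $12$, $2$, $6$. Then $A_{10}$ lies on the first path and $A_4$ on the third, and there are three distributions:
\[
\begin{array}{c|ccc}
&4\to16&7\to9&10\to16\\ \hline
\mathrm{(I)}&\{10,2\}&\{2\}&\{4,1,1\}\\
\mathrm{(II)}&\{10,2\}&\{1,1\}&\{4,2\}\\
\mathrm{(III)}&\{10,1,1\}&\{2\}&\{4,2\}
\end{array}
\]

\emph{Signs.} Let $\epsilon=\pm1$ be the sign of the admissible bijection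
\begin{equation}\label{eq:ref}
\mathsf{r}_4^0\to\mathsf{c}_4,\quad\mathsf{r}_4^1\to\mathsf{c}_5,\quad\mathsf{r}_4^2\to\mathsf{c}_{16}^0,\quad\mathsf{r}_{10}\to\mathsf{c}_{16}^1,\quad\mathsf{r}_{16}\to\mathsf{c}_{16}^2,\quad\mathsf{r}_7\to\mathsf{c}_9,
\end{equation}
with loops at all shared positions. In a configuration let $\mathsf{r}_4^{\sigma(0)}$ fill $\mathsf{c}_4$, let $\mathsf{r}_4^{\sigma(1)}$ fill $\mathsf{c}_5$, and $\mathsf{r}_4^*=\mathsf{r}_4^{\sigma(2)}$; let the paths from $4$ and $10$ end at $\mathsf{c}_{16}^{\sigma'(0)}$ and $\mathsf{c}_{16}^{\sigma'(1)}$, and let $\mathsf{r}_{16}$ go to $\mathsf{c}_{16}^{\sigma'(2)}$. Here $\sigma,\sigma'$ are permutations of $\{0,1,2\}$. Replacing a path with $l$ intermediate positions by the direct step and $l$ loops permutes $l+1$ columns cyclically. Therefore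
\[
\mathrm{sgn}(\kappa)=\epsilon\,\mathrm{sgn}(\sigma)\,\mathrm{sgn}(\sigma')\prod_{\mathrm{paths}}(-1)^l .
\]

\subsection{Two cancellations}

\emph{The path from $4$ is direct.} Fix all data except $\sigma$. The sum over $\sigma$ is a common factor times the $3\times3$ determinant with rows $(1,\,y_{\mathsf{r}_4^i},\,\varphi(\mathsf{r}_4^i))$, $i=0,1,2$, where $\varphi$ is the weight of the first edge of the path from $4$. If the path is not direct, the first edge uses a nonempty proper part of $\{10,2\}$ or $\{10,1,1\}$, that is, $\{2\}$, $\{10\}$, $\{1,1\}$, $\{10,1\}$ or $\{1\}$. The last is impossible, since $\mathsf{c}_5$ is already filled. In the other four cases Table~\ref{tab:edges} gives $\varphi=1,\,1,\,y/2,\,y$, and the determinant has two proportional columns. So only configurations in which $\mathsf{r}_4^*$ goes directly to position $16$ contribute.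

In these, the path $7\to9$ can pass only through $8$, and the path $10\to16$ only through $11,12,14,15$, so the paths can be chosen independently. For a fixed distribution let $D_k$ be the determinant above for the edge to $\mathsf{c}_{16}^k$, let $W_k$ be the sum of $(-1)^l$ times the product of the weights over the paths from $10$ to $\mathsf{c}_{16}^k$, and let $w_{79}$ be the same sum over the paths from $7$ to $9$. Summing over $\sigma'$, the contribution of the distribution to $K$ is
\begin{equation}\label{eq:contr}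
\epsilon\,w_{79}\,\det\bigl(D;\,W;\,\hat N_{16}\bigr),
\end{equation}
the determinant with rows $D=(D_0,D_1,D_2)$, $W=(W_0,W_1,W_2)$ and $\hat N_{16}$.

\emph{Distributions \textup{(II)} and \textup{(III)} contribute zero.} With $\{4,2\}$ the paths from $10$ are: direct; via $14$, using $\{4\}$ then $\{2\}$; via $12$, using $\{2\}$ then $\{4\}$. By Table~\ref{tab:edges}, $W=\hat N_{10}-\hat N_{14}-\hat N_{12}$. By Table~\ref{tab:pos}, $\mathsf{r}_{10}+\mathsf{r}_{16}=(13,13)=\mathsf{r}_{14}+\mathsf{r}_{12}$ and $n_{10}+n_{16}=(13,13)=n_{14}+n_{12}$. Hence $\hat N_{10}+\hat N_{16}=\hat N_{14}+\hat N_{12}$, so $W=-\hat N_{16}$ and \eqref{eq:contr} vanishes, whatever $D$ and $w_{79}$ are.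

\subsection{Distribution (I)}

The path $7\to9$ uses one point, so it is direct and $w_{79}=1$. For the edge $4\to16$ the weight vector is $(1,x,y)$, so $D_0=D_2=0$ because of repeated columns. The three rows at position $4$ have the same $n_u$ and differ by $V_1$, $V_2$; with $(x,y)=N_{\mathsf{r}_4^0}$ we get $N_{\mathsf{r}_4^1}=(x+p,y)$, $N_{\mathsf{r}_4^2}=(x,y+p)$ and
\[
D_1=\det\begin{pmatrix}1&y&x\\1&y&x+p\\1&y+p&x\end{pmatrix}=\det\begin{pmatrix}0&p\\p&0\end{pmatrix}=-p^2 .
\]
Expanding \eqref{eq:contr} along the row $D=(0,-p^2,0)$ gives $K=\epsilon\,p^2(W_0y_{16}-W_2)$.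

The paths from $10$ correspond to the ordered splittings of $\{4,1,1\}$ into nonempty blocks. There are eight, and all partial sums lie in $\{1,2,4,5\}$, so all eight occur. From Table~\ref{tab:edges}:
\[
\begin{array}{l|l|l}
\text{blocks}&\text{via}&\text{contribution to }W\\ \hline
\{4,1,1\}&-&+\frac12G_{10}\\
\{4\},\{1,1\}&14&-\frac12G_{14}\\
\{1\},\{4,1\}&11&-G_{11}\\
\{1,1\},\{4\}&12&-\frac12y_{10}\hat N_{12}\\
\{4,1\},\{1\}&15&-y_{10}\hat N_{15}\\
\{4\},\{1\},\{1\}&14,15&+y_{14}\hat N_{15}\\
\{1\},\{4\},\{1\}&11,15&+y_{11}\hat N_{15}\\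
\{1\},\{1\},\{4\}&11,12&+y_{11}\hat N_{12}
\end{array}
\]
Thus $2W=G_{10}-G_{14}-2G_{11}+(2y_{11}-y_{10})\hat N_{12}+2(y_{14}+y_{11}-y_{10})\hat N_{15}$. Table~\ref{tab:pos} gives
\begin{gather*}
13y_{10}=5p-11,\qquad13y_{11}=12p-3,\qquad13y_{12}=6p-8,\\
13y_{14}=7p-5,\qquad13y_{15}=p-10,\qquad13y_{16}=8p-2,
\end{gather*}
so $13(2y_{11}-y_{10})=19p+5$ and $13(y_{14}+y_{11}-y_{10})=14p+3$. The first coordinate is $2W_0=y_{14}+2y_{11}-2y_{10}$, so $26W_0=21p+11$ and
\[
338\,W_0y_{16}=(21p+11)(8p-2)=168p^2+46p-22 .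
\]
The last coordinate is
\begin{align*}
338\,W_2&=(5p-11)(5p-24)-(7p-5)(7p-18)-2(12p-3)(12p-16)\\
&\qquad+(19p+5)(6p-8)+2(14p+3)(p-10)\\
&=(25p^2-175p+264)-(49p^2-161p+90)-(288p^2-456p+96)\\
&\qquad+(114p^2-122p-40)+(28p^2-274p-60)\\
&=-170p^2+46p-22 .
\end{align*}
Subtracting, $W_0y_{16}-W_2=p^2$, and $K=\epsilon p^4$. This proves Proposition~\ref{prop:H}. \qed

\begin{remark}\label{rem:order}
The coefficient in Proposition~\ref{prop:H} has $p$-adic order exactly $2$. Indeed, a coordinate $\le12$ of a point $u\in\mathcal{A}$ gives a coordinate $<p$ of $N_u$, and the two exceptions give $x_{\mathsf{r}_4^1}=(14p-10)/13$ and $y_{\mathsf{r}_4^2}=(15p-7)/13$, both in $[p,2p)$. The factor $D_1=-p^2$ cancels the $p^2$ in the denominator, as in Example~\ref{ex:linear}; the factor $W_0y_{16}-W_2=p^2$ survives.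
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{The open set.} By Proposition~\ref{prop:H} we can write $\mathcal{H}=p^r\mathcal{H}_0$ with $r\in\mathbb{Z}$, $\mathcal{H}_0\in\mathbb{Z}_{(p)}[a_u]$ and $\overline{\mathcal{H}}_0=\mathcal{H}_0\bmod p\ne0$. Let $U\subset\mathcal{X}_p$ be the open set $\overline{\mathcal{H}}_0\ne0$. It is nonempty, because $\mathcal{X}_p$ is dense in affine space, and it is defined over $\mathbb{F}_p$. The condition does not involve $a_0$, so it is compatible with the reduction to $a_0=0$. Let $f\in U(\mathbb{F}_q)$ and $m\ge1$.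

\emph{The coefficient $c_{12}$.} The element $\mathcal{H}_0(\hat a)\in\mathbb{Z}_q$ reduces to $\overline{\mathcal{H}}_0(a)\ne0$, so $\mathcal{H}(\hat a)\ne0$, and $\nu_T(c_{12})=E$ by Lemma~\ref{lem:lead}. By Proposition~\ref{prop:trace}(3), $c_{12}\in\mathbb{Z}_p[[T]]$. If its leading coefficient were a unit, \eqref{eq:spec} would give $\nu_1(c_{12}(\pi_1))=E$, against Proposition~\ref{prop:m1}. So the leading coefficient is divisible by $p$, and \eqref{eq:spec} gives $\nu_m(c_{12}(\pi_m))>E$.

\emph{From $c_{12}$ to the polygon of $C_f$.} A change in one coefficient of one factor need not be visible in the polygon of the product. We use the additive invariant $\mathcal{G}_\lambda$ of (N3), with a slope between $P\delta_{12}/13$ and $P\delta_{13}/13$, for which the index $12$ is the critical one in $C^\circ$. Let $\lambda=18.5\,P/13$, and write $\mathcal{G}^T_\lambda$ for the invariant with respect to $\nu_T$ and $\mathcal{G}^m_\lambda$ for the invariant with respect to $\nu_m$ after setting $T=\pi_m$. All series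 below are entire in both senses by Proposition~\ref{prop:trace}(3).
\begin{itemize}
\item $\mathcal{G}^T_\lambda(C^\circ)\le E-12\lambda$, by the term $k=12$.
\item $\mathcal{G}^m_\lambda(C^\circ)>E-12\lambda$. For $k=12$ we have just shown $\nu_m(c_{12}(\pi_m))-12\lambda>E-12\lambda$. For $k>12$ we have $H(k)\ge145+19(k-12)$, and for $k<12$ we have $H(k)\ge145-18(12-k)$. In both cases $H(k)-18.5\,k\ge145-18.5\cdot12+\frac12$, so by \eqref{eq:spec}
\[
\nu_m(c_k(\pi_m))-\lambda k\ \ge\ h(k)-\lambda k\ \ge\ \frac{145P}{13}+\frac{P}{26}-12\lambda\ >\ E-12\lambda,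
\]
because $P>42$ gives $P/26>21/13$.
\item $\mathcal{G}^m_\lambda(C')\ge\mathcal{G}^T_\lambda(C')$ by \eqref{eq:spec}, since $C'$ has coefficients in $\mathbb{Z}_p[[T]]$; both numbers are finite.
\end{itemize}
Adding, and using $C_f=C^\circ C'$, we get $\mathcal{G}^m_\lambda(C_f)>\mathcal{G}^T_\lambda(C_f)$. Since $\mathcal{G}_\lambda$ depends only on the Newton polygon, the absolute Newton polygons of $C_f(s,\pi_m)$ and $C_f(s,T)$ are different. \qed

\begin{remark}
For $f\in U(\mathbb{F}_q)$ the leading coefficient of $c_{12}$ is $p^{ar}$ times a unit, so the proof shows $r\ge1$: all coefficients of $\mathcal{H}$ are divisible by $p$, although we computed only one of them. By Remark~\ref{rem:order}, $r\le2$.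
\end{remark}

\begin{remark}
The hypotheses enter as follows. The congruence $p\equiv10\pmod{13}$ fixes all excesses, hence the values of $\chi$ for $k=1,2,12$ and Table~\ref{tab:pos}. The bound $p\ge101$ excludes only the prime $23$ from this residue class. Its strongest use is $P>42$, in Lemma~\ref{lem:lead} and in the last step above; for $p=23$ this inequality fails, and so does the inequality $P\ge34$ used for Proposition~\ref{prop:m1}. The condition $b_1b_2\ne0$ is used in Section~\ref{sec:m1}, for the smoothness of the leading form in Deligne's theorem and for the factors of the two rays. The directions $e_3,\dots,e_n$ enter only through the factor $C'$, about which nothing but integrality and entireness is used.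
\end{remark}

\begin{thebibliography}{9}

\bibitem{WeilI} Deligne, \emph{La conjecture de Weil I}.

\bibitem{LLN} Chunlei Liu, Wenxin Liu, Chuanze Niu, \emph{Generic $T$-adic exponential sums in one variable}, arXiv:0901.0354 (2009).

\bibitem{SGA} SGA $4\frac12$, \emph{Rapport}.

\end{thebibliography}
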